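# A Urysohn space with countable free sets and more than $w(X)^\omega$ points

## 1. Free sequences in $\omega_1$ and in $A(\kappa)$, and the bound $w(X)^\omega$

Take the ordinal space $\omega_1$ and the points $x_\alpha=\alpha+1$ for $\alpha<\omega_1$. Cut the sequence at some $\beta<\omega_1$. The points $x_\alpha$ with $\alpha<\beta$ lie in $[0,\beta]$, and those with $\alpha\ge\beta$ lie in $(\beta,\omega_1)$. Both sets are clopen, so the closures of the two halves are disjoint, and this holds at every cut.

Now take the one-point compactification $A(\kappa)$ of a discrete space of uncountable size $\kappa$, and any distinct points $x_\alpha$ ($\alpha<\omega_1$) in it. Cut at $\beta=\omega$. Both halves are infinite. A neighborhood of the point at infinity misses only finitely many points, so infinity lies in the closure of both halves. No sequence of type $\omega_1$ in $A(\kappa)$ has all its cuts clean.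

**Definition (free sequence, free set number).** Let $\kappa$ be an ordinal. A sequence $\{x_\alpha:\alpha<\kappa\}$ in a space $X$ is *free* if for every $\beta<\kappa$
$$\overline{\{x_\alpha:\alpha<\beta\}}\cap\overline{\{x_\alpha:\beta\le\alpha<\kappa\}}=\emptyset .$$
A set $S\subset X$ is *free* if some indexing of $S$ by ordinals turns it into a free sequence. $\mathcal F(X)$ is the family of free subsets of $X$, and $F(X)=\sup\{|S|:S\in\mathcal F(X)\}$.

Three facts follow at once. The terms of a free sequence are distinct: if $x_\alpha=x_\beta$ with $\alpha<\beta$, this point lies in both halves of the cut at $\beta$. A subsequence of a free sequence is free, because its halves are contained in halves of the original. In a Hausdorff space every finite set is free. Hence, for an infinite Hausdorff space, $F(X)=\omega$ holds if and only if there is no free sequence of type $\omega_1$. (An uncountable free set is indexed by an ordinal $\ge\omega_1$; keep the first $\omega_1$ terms.) So $F(A(\kappa))=\omega$, while $F(\omega_1)=\omega_1$.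

The space $A(\kappa)$ shows that spaces with $F(X)=\omega$ can be arbitrarily large. But its weight, the least size of a base, is also $\kappa$. How large can $|X|$ be compared with $w(X)$? For every $T_0$ space $|X|\le 2^{w(X)}$: fix a base $\mathcal B$ of size $w(X)$ and send $x$ to $\{B\in\mathcal B:x\in B\}$. The smaller bound $w(X)^\omega$ appears in the following known theorem, where *regular* means regular and Hausdorff, and PFA is the Proper Forcing Axiom.

**Theorem (known).** Under PFA we have $|X|\le w(X)^\omega$ for every regular space $X$ with $F(X)=\omega$.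

A space is *Urysohn* if any two distinct points have open neighborhoods with disjoint closures. Regular spaces are Urysohn: separate $x,x'$ by disjoint open sets, then shrink each to a neighborhood whose closure stays inside. Alan Dow and Istvan Juhasz, in "Spaces of countable free set number and PFA", arXiv:2202.00356 (2022), ask whether the theorem extends from regular to Urysohn spaces. The answer is no. Let $\mathfrak b$ be the least size of a family in $\omega^\omega$ that is unbounded in the order $\le^*$ of eventual domination, and put
$$\lambda=\min\{\mu:2^\mu>\mathfrak c\}.$$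

**Theorem A.** If $\mathfrak b=\mathfrak c$, there is a Urysohn space $X$ with $F(X)=\omega$, $w(X)\le\mathfrak c$ and $|X|\ge2^\lambda>\mathfrak c$. Hence $|X|>w(X)^\omega$.

Recall that $X$ is *semiregular* if the regular open sets ($O=\mathrm{int}\,\overline O$) form a base.

**Theorem B.** (1) In Theorem A, $X$ can be taken semiregular. (2) Under PFA, the spaces obtained satisfy $w(X)=\mathfrak c$ and $|X|=2^{w(X)}$. (3) Under PFA, for every infinite cardinal $\kappa$ with $\kappa^\omega<2^{\mathfrak c}$: the inequality $|X|\le w(X)^\omega$ holds for all Urysohn $X$ with $F(X)=\omega$ and $w(X)=\kappa$ if and only if $\kappa<\mathfrak c$.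

We recall how PFA enters. PFA implies $\mathrm{MA}_{\omega_1}$ and $\mathfrak c=\omega_2$ (Todorčević, Veličković), and $\mathrm{MA}_{\omega_1}$ implies $\mathfrak b>\omega_1$ and $2^{\omega_1}=\mathfrak c$ (Martin–Solovay). Since $\mathfrak b\le\mathfrak c$, PFA gives $\mathfrak b=\mathfrak c=\omega_2$. Since $2^{\omega_1}=\mathfrak c$, it gives $\lambda>\omega_1$, so $\lambda=\mathfrak c$. Thus under PFA there is a Urysohn, even semiregular Urysohn, space $X$ with $F(X)=\omega$, $w(X)=\mathfrak c$ and $|X|=2^{\mathfrak c}>\mathfrak c=w(X)^\omega$.

## 2. The tree space on $2^\lambda$ and its uncountable free sequences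

A natural source of a space with many points and small weight is a tree. Clearly $\omega<\lambda\le\mathfrak c$. Moreover $\mathrm{cf}(\lambda)>\omega$: if $\lambda=\sup_n\lambda_n$ with $\lambda_n<\lambda$, then a function on $\lambda$ is determined by its restrictions to the $\lambda_n$, so $2^\lambda\le\prod_n2^{\lambda_n}\le\mathfrak c^\omega=\mathfrak c$, a contradiction. Let
$$T=\bigcup_{\alpha<\lambda}\{0,1\}^\alpha,\qquad Z=\{0,1\}^\lambda,\qquad [s]=\{x\in Z:s\subseteq x\}\quad(s\in T).$$
Elements of $T$ are called *nodes*. We have $|T|\le\lambda\cdot\mathfrak c=\mathfrak c$ by minimality of $\lambda$, and $|T|\ge2^\omega$ because $\omega<\lambda$; so $|T|=\mathfrak c$. With the cones $[s]$ as a base, $Z$ has weight at most $\mathfrak c$ and $2^\lambda>\mathfrak c$ points. It is even regular, since each cone is clopen.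

But $Z$ has uncountable free sequences. Let $0^\alpha$ be the zero sequence of length $\alpha$, and let $y_\gamma\in Z$ ($\gamma<\omega_1\le\lambda$) take the value $1$ at $\gamma$ only. For a cut $\beta<\omega_1$, the points $y_\gamma$ with $\gamma<\beta$ lie in $U=\bigcup_{\gamma<\beta}[0^\gamma{}^\frown1]$, and those with $\gamma\ge\beta$ lie in $[0^\beta]=Z\setminus U$. Both sets are open, hence both are clopen, and the closures of the halves are disjoint.

The first thing to try is to add points that spoil cuts. For the cut $\beta=\omega$ of this sequence, add a point $r$ with neighborhoods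
$$\{r\}\cup\bigcup_{n\ge m}\bigl([0^n{}^\frown1]\cup[0^{\omega+n}{}^\frown1]\bigr)\qquad(m<\omega).$$
Then $r$ lies in the closure of both halves, and the sequence is no longer free. Is the number of new points a problem? There are more than $\mathfrak c$ points in $Z$, but the new point used only countably many nodes. There are $\mathfrak c^\omega=\mathfrak c$ pairs of countable sets of nodes, so we can hope to run through all of them in $\mathfrak c$ steps and to keep the weight at $\mathfrak c$.

This fails as follows. Suppose two points $p,q$ were added earlier, with neighborhoods $\{p\}\cup\bigcup_{n\ge m}[0^n{}^\frown1]$ and $\{q\}\cup\bigcup_{n\ge m}[0^{\omega+n}{}^\frown1]$. Now the pair $A_0=\{0^n{}^\frown1:n<\omega\}$, $A_1=\{0^{\omega+n}{}^\frown1:n<\omega\}$ comes up. A new point all of whose neighborhoods meet infinitely many of the cones $[a]$, $a\in A_0$, meets every neighborhood of $p$ with every one of its own. So the extended space is not Hausdorff. The old points do not help, since $p$ is not in the closure of $\bigcup_{a\in A_1}[a]$ and $q$ is not in that of $\bigcup_{a\in A_0}[a]$. This pair can never be served.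

We do not have to serve this pair: we only need one good pair $(A_0,A_1)$ for each sequence of type $\omega_1$, and we may choose a pair with a lot of room in it. To measure room, give every node a *tag* in the Cantor set, by an injection $e:T\to\mathcal C$. The uncountably many tags $e(0^\gamma{}^\frown1)$ produce $\mathfrak c$ points that are accumulated from both sides of some cut (Lemma 5 below). If each added point blocks only finitely many tags, then before stage $\mathfrak c$ some accumulated tag is still fresh, and a sequence of nodes with tags converging to a fresh tag stays away from the old points.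

Two complications shape the rest. First, the added points form a set $R$ that may itself contain uncountable free sequences, so limits of added points must be added too. They get tags through a function $f:R\to\mathcal C$, and the hypothesis $\mathfrak b=\mathfrak c$ is used exactly there. Secondly, an uncountable family of points need not leave one branch; if it keeps splitting, fresh *branches* replace fresh tags.

## 3. Exits from a branch, and systems of limit points

Let $\mathcal C=2^\omega$ with a fixed metric, and fix an injection $e:T\to\mathcal C$. For $p\in T\cup Z$ let $|p|$ be its length. *Comparable* means $p\subseteq q$ or $q\subseteq p$ (including $p=q$). For incomparable $p,q$, $\Delta(p,q)$ is the first place where they differ.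

**Definition (exit).** For $b\in T\cup Z$ and $\delta<|b|$ put $b^\delta=(b|\delta)^\frown(1-b(\delta))\in T$. We say that $p\in T\cup Z$ *exits $b$ at $\delta$* if $b^\delta\subseteq p$.

For example $y_\gamma$ of Section 2 exits the zero branch at $\gamma$, and $(0^\lambda)^\gamma=0^\gamma{}^\frown1$. In general $p$ exits $b$ at some $\delta$ if and only if they are incomparable, and then $\delta=\Delta(p,b)$. Note that $b^\delta$ has length $\delta+1$, so different levels give different nodes. Two rules will be used all the time.

* (E1) If $p$ exits $b$ at $\delta$ and $p\subseteq q$, then $q$ exits $b$ at $\delta$.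
* (E2) If $u$ exits $b$ at $\delta$ and $b'$ at $\delta'$, then either $\delta=\delta'$ and $b^\delta=b'^{\delta'}$, or $b,b'$ are incomparable and $\min(\delta,\delta')=\Delta(b,b')$.

Rule (E1) is clear. For (E2), if $\delta=\delta'$, both nodes equal $u|(\delta+1)$. If $\delta<\delta'$, then $b'\supseteq b'|\delta'=u|\delta'\supseteq u|(\delta+1)=b^\delta$, so $b'$ exits $b$ at $\delta$, which is the second alternative. The case $\delta'<\delta$ is symmetric.

The neighborhoods of a new point will be described by countable sets of nodes and old new points. It is convenient to keep the bookkeeping in an auxiliary space on $T\cup R$, in which nodes are isolated points, and to blow nodes up to cones afterwards.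

**Definition (system).** A *system* $\mathcal Y$ consists of a set $R$ disjoint from $T\cup Z$, a topology on $Y=T\cup R$, a function $f:R\to\mathcal C$, and for each $r\in R$ a node $b_r\in T$, a nonempty finite $\Sigma_r\subset\mathcal C$ and sets $V_r^m\subset Y$ ($m<\omega$), such that:

* (S1) $Y$ is Hausdorff, points of $T$ are isolated, and $(V_r^m)_m$ is a decreasing neighborhood base at $r$ consisting of countable compact open sets;
* (S2) $f$ is injective, and continuous on the subspace $R$;
* (S3) every $v\in V_r^0\cap T$ exits $b_r$, and for each $\delta<|b_r|$ there is $m$ such that no $v\in V_r^m\cap T$ exits $b_r$ at $\delta$;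
* (S4) for each open $G\supseteq\Sigma_r$ there is $m$ with $e(b_r^\delta)\in G$ whenever some $v\in V_r^m\cap T$ exits $b_r$ at $\delta$;
* (S5) for $r\ne r'$ there is $m$ such that no $v\in V_r^m\cap T$ is comparable with any $v'\in V_{r'}^m\cap T$.

So near $r$ the nodes leave the branch $b_r$ at levels that never stabilize, and the tags of the exits accumulate only at the finitely many blocked points of $\Sigma_r$. By "a node of $V$" we mean an element of $V\cap T$. A compact open subset of $Y$ is covered by finitely many sets $\{s\}$ ($s\in T$) and $V_r^0$, hence is countable.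

**Example (one limit point).** Let $b=0^\omega$, so $b^n=0^n{}^\frown1$, and choose $n_0<n_1<\cdots$ such that $e(b^{n_k})$ converges to some $\sigma\in\mathcal C$. Let $R=\{r\}$, $V_r^m=\{r\}\cup\{b^{n_k}:k\ge m\}$, $b_r=b$, $\Sigma_r=\{\sigma\}$, and let $f(r)$ be arbitrary. The sets $V_r^m$ are convergent sequences with their limit, so (S1) holds; (S3) holds as each level is used at most once, (S4) is the convergence of tags, and (S2), (S5) are trivial.

**Definition (extension).** $\mathcal Y'$ *extends* $\mathcal Y$ if $R\subseteq R'$, $Y$ is an open subspace of $Y'$, and the data $f(r),b_r,\Sigma_r,V_r^m$ of the points $r\in R$ are unchanged.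

**Unions of chains.** We check that limit stages of a recursion cause no trouble. Let $(\mathcal Y_\xi)$ be a chain under extension, and call $U\subseteq Y=\bigcup_\xi Y_\xi$ open if each $U\cap Y_\xi$ is open in $Y_\xi$. If $U$ is open in $Y_\xi$, then $U$ is open in $Y$: for $\zeta\ge\xi$, $U$ is open in $Y_\zeta$ because $Y_\xi$ is an open subspace of $Y_\zeta$; for $\zeta<\xi$, $U\cap Y_\zeta$ is open in the subspace $Y_\zeta$ of $Y_\xi$. So each $Y_\xi$ is an open subspace of $Y$ with its original topology. Two points of $Y$ lie in a common Hausdorff open $Y_\xi$, so $Y$ is Hausdorff, and the rest of (S1) holds because the $Y_\xi$ are open subspaces. In (S2), injectivity is clear and continuity holds because each $R_\xi=R\cap Y_\xi$ is open in $R$. Conditions (S3)–(S5) involve at most two points of $R$. Hence the union is a system that extends every $\mathcal Y_\xi$.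

## 4. From a system to a Urysohn space

**Lemma 1.** Let $V\subset Y$ be compact open, $r\in R\setminus V$, and $v\not\subseteq b_r$ for all $v\in V\cap T$. Then for some $m$, $V_r^m\cap V=\emptyset$ and no node of $V_r^m$ is comparable with a node of $V$.

*Proof.* This lemma upgrades disjointness in $Y$ to incomparability of nodes, which is what disjointness of cones needs. Since $V$ is closed, $V_r^m\cap V=\emptyset$ for large $m$, and if the second property holds for one $m$ it holds for all larger ones. So suppose that for every $m$ there are comparable $u_m\in V_r^m\cap T$ and $v_m\in V\cap T$. Let $u_m$ exit $b_r$ at $\varepsilon_m$. By (S3) each value of $\varepsilon_m$ occurs for only finitely many $m$.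

*Case 1: $v_m=v$ for infinitely many $m$.* If $u_m\subseteq v$ then $v$ exits $b_r$ at $\varepsilon_m$ by (E1), so $\varepsilon_m=\Delta(v,b_r)$; this happens for finitely many $m$. So $v\subsetneq u_m$ for infinitely many $m$. If $v$ exits $b_r$, then by (E1) all these $u_m$ exit $b_r$ at the same level, which is impossible. So $v$ and $b_r$ are comparable. As $v\not\subseteq b_r$, we get $b_r\subsetneq v\subseteq u_m$, contradicting that $u_m$ exits $b_r$.

*Case 2: otherwise.* Then $\{v_m:m<\omega\}$ is infinite and has an accumulation point in the compact set $V$. It is not isolated, so it is some $r'\in V\cap R$, and $r'\ne r$ because $r\notin V$. By (S5) choose $k$ such that no nodes of $V_r^k$ and $V_{r'}^k$ are comparable. Since $Y$ is Hausdorff, $V_{r'}^k$ contains infinitely many of the points in $\{v_m\}$, so $v_m\in V_{r'}^k$ for some $m\ge k$. But then $u_m\in V_r^m\subseteq V_r^k$ is comparable with $v_m$, a contradiction. $\square$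

**Definition (the space $X(\mathcal Y)$).** Its points are $Z\cup R$. For $s\in T$ let $C(s)=\{r\in R:s\subseteq b_r\}$. For compact open $V\subset Y$ put
$$W(V)=(V\cap R)\cup\bigcup_{s\in V\cap T}[s].$$
The sets $W(V)$ form a base of the topology.

We check that this is a base. The sets cover, since $Z=W(\{\emptyset\})$ and $r\in W(V_r^0)$. Let $x\in Z\cap W(V)\cap W(V')$. There are $s\in V\cap T$ and $s'\in V'\cap T$ contained in $x$; for the longer one, $s''$, we have $x\in[s'']=W(\{s''\})\subseteq W(V)\cap W(V')$. Let $r\in R\cap W(V)\cap W(V')$. Then $r\in W(V\cap V')\subseteq W(V)\cap W(V')$, and $V\cap V'$ is compact open since compact sets are closed in the Hausdorff space $Y$.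

If $r\in W(V)$, then $V_r^m\subseteq V$ for some $m$, so the sets $W(V_r^m)$ form a neighborhood base at $r$. Hence the sets $[s]$ and $W(V_r^m)$ already form a base, and $w(X(\mathcal Y))\le|T|+|R|\cdot\omega$.

**Lemma 2.** $\overline{W(V)}\subseteq W(V)\cup\bigcup_{v\in V\cap T}C(v)$. In particular $\overline{[s]}\subseteq[s]\cup C(s)$.

*Proof.* We must separate every other point from $W(V)$. Let $p\in Z\setminus W(V)$. As $V\cap T$ is countable and $\mathrm{cf}(\lambda)>\omega$, pick $\alpha<\lambda$ larger than $|v|$ for all $v\in V\cap T$. Since $v\not\subseteq p$, the node $p|\alpha$ is incomparable with every such $v$, so $[p|\alpha]\cap W(V)=\emptyset$. Let $p=r\in R\setminus V$ with $r\notin C(v)$ for all $v\in V\cap T$. Then Lemma 1 applies and gives $m$ such that $V_r^m\cap V=\emptyset$ and no node of $V_r^m$ is comparable with a node of $V$. A point of $Z$ in $W(V_r^m)\cap W(V)$ would extend a node of each, and these nodes would be comparable; so $W(V_r^m)\cap W(V)=\emptyset$. $\square$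

In the one-point example, $r\in\overline{[0^k]}$ and $r\in C(0^k)$ for $k<\omega$. On the other hand $r\in C(0^\omega)$, but $r\notin\overline{[0^\omega]}$, since $[0^n{}^\frown1]\cap[0^\omega]=\emptyset$. So the inclusion may be strict.

**Proposition 3.** $X(\mathcal Y)$ is Urysohn.

*Proof.* We treat the three kinds of pairs, each time by Lemma 2.

(i) *Two points $x\ne x'$ of $Z$.* Let $\alpha=\Delta(x,x')+1$. The nodes $x|\alpha$ and $x'|\alpha$ are incomparable, so $[x|\alpha]\cap[x'|\alpha]=\emptyset$ and $C(x|\alpha)\cap C(x'|\alpha)=\emptyset$. Hence $\overline{[x|\alpha]}\cap\overline{[x'|\alpha]}=\emptyset$.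

(ii) *A point $r\in R$ and a point $x\in Z$.* First we make $V_r^m$ avoid the branch $x$. If $v\in V_r^0\cap T$ and $v\subseteq x$, then $v$, hence $x$, exits $b_r$, both at the level $\Delta(x,b_r)$. By (S3) there is $m$ such that no node $v$ of $V:=V_r^m$ satisfies $v\subseteq x$. Choose $\alpha<\lambda$ larger than $|v|$ for all $v\in V\cap T$ and larger than $|b_{r'}|$ for all $r'\in V\cap R$; this is possible as $V$ is countable. We show $\overline{W(V)}\cap\overline{[x|\alpha]}=\emptyset$. By Lemma 2 four intersections must be empty.

* $W(V)\cap[x|\alpha]$: a common point would give $v\subseteq x|\alpha$ for some $v\in V\cap T$.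
* $W(V)\cap C(x|\alpha)$: a common point is some $r'\in V\cap R$, but $|b_{r'}|<\alpha$.
* $C(v)\cap[x|\alpha]\subseteq R\cap Z=\emptyset$.
* $C(v)\cap C(x|\alpha)$ with $v\in V\cap T$: if $r''$ is in it, then $v$ and $x|\alpha$ are both contained in $b_{r''}$ and $|v|<\alpha$, so $v\subseteq x$, a contradiction.

(iii) *Two points $r\ne r'$ of $R$.* By (S1) and (S5) there is $m$ such that $V=V_r^m$ and $V'=V_{r'}^m$ are disjoint and have no comparable nodes. Then $W(V)\cap W(V')=\emptyset$. Let $p\in\overline{W(V)}\cap\overline{W(V')}$. As $W(V)$ and $W(V')$ are open and disjoint, $p$ is in neither. By Lemma 2, $p\in C(v)\cap C(v')$ with $v\in V\cap T$, $v'\in V'\cap T$. Both are contained in $b_p$, hence comparable, a contradiction. $\square$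

**Remark (why not regular).** Add to the one-point example points $r_k$ ($k<\omega$) with $b_{r_k}=(0^{n_k}{}^\frown1)^\frown0^\omega$. Let $V_{r_k}^m$ consist of $r_k$ and the nodes $b_{r_k}^{\delta}$ with $\delta$ in a tail of an infinite sequence of levels $\delta\ge n_k+1$ along which the tags converge to the point of $\Sigma_{r_k}$, and let $f$ be injective. Here $R$ is discrete, and (S1)–(S4) are checked as before. For (S5): all nodes near $r_k$ extend $0^{n_k}{}^\frown1$, which is incomparable with $0^{n_j}{}^\frown1$ for $j\ne k$; so for $r$ and $r_k$ take $m>k$, and for $r_k,r_j$ any $m$. For $k\ge m$ every neighborhood of $r_k$ meets $[0^{n_k}{}^\frown1]\subseteq W(V_r^m)$, so $r_k\in\overline{W(V_r^m)}\setminus W(V_r^0)$. No neighborhood of $r$ has its closure inside $W(V_r^0)$, and this space is Urysohn but not regular.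

## 5. Adding one limit point to a system

For $y\in T$ put $t(y)=y$; for $y\in R$ put $t(y)=b_y$. The next definition lists what a sequence must satisfy so that a new limit can be attached to it without destroying (S1)–(S5).

**Definition (admissible sequence).** Let $b\in T$ and let $(y_n)_{n<\omega}$ be a sequence lying entirely in $T$ or entirely in $R$. It is *admissible for $\mathcal Y$ (with $b$)* if:

* (A1) one of the following holds:
  * ($\alpha$) all $y_n\in R$ and $t(y_n)\subseteq b$;
  * ($\beta$) $t(y_n)$ exits $b$ at $\delta_n$, the $\delta_n$ are pairwise distinct, and $e(b^{\delta_n})\to\sigma\notin\bigcup_{r\in R}\Sigma_r$;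
  * ($\gamma$) $t(y_n)$ exits $b$ at $\delta_n$, $\delta_0<\delta_1<\cdots$, $\sup_n\delta_n=|b|$, and $b\not\subseteq b_r$ for all $r\in R$;
* (A2) there is a nonempty finite $S\subset\mathcal C$ such that each open $G\supseteq S$ contains, for all but finitely many $n$, the point $e(b^{\delta_n})$ (in cases $\beta,\gamma$) and the set $\Sigma_{y_n}$ (if $y_n\in R$);
* (A3) if $y_n\in R$: the $y_n$ are distinct and $f(y_n)\to\rho\in\mathcal C\setminus f[R]$.

Case ($\beta$) asks for a fresh tag, case ($\gamma$) for a fresh branch. For example, if $R=\emptyset$, the sequence $y_k=0^{n_k}{}^\frown1$ of the one-point example is admissible with $b=0^\omega$ and $S=\{\sigma\}$. Once the point $r$ of that example has been added, it is no longer admissible with this $b$: ($\beta$) fails because $\sigma\in\Sigma_r$, ($\gamma$) fails because $b\subseteq b_r$, and ($\alpha$) is not for nodes.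

**Lemma 4.** Let $|R|<\mathfrak b$ and let $(y_n)$ be admissible for $\mathcal Y$ with $b$. For any new point $r^*\notin T\cup Z\cup R$ there is a system extending $\mathcal Y$, with $R\cup\{r^*\}$ in place of $R$, such that for all $m\le n$: $b^{\delta_n}\in V^m_{r^*}$ if the $y_n$ are in $T$, and $y_n\in V^m_{r^*}$ if the $y_n$ are in $R$.

*Proof.* **Step 1 (keeping away from each old point).** The purpose of this step is to show that small neighborhoods of an old $r$ do not reach the part of the tree where the sequence lives.

**Claim.** For each $r\in R$ there are $m,N$ such that for $n\ge N$: in case ($\alpha$) no $v\in V_r^m\cap T$ satisfies $v\subseteq b$; in cases ($\beta$), ($\gamma$) there are no $v\in V_r^m\cap T$ and $u\in T$, $u\supseteq v$, such that $u$ exits $b$ at $\delta_n$. The same then holds for all larger $m,N$.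

By (S3) choose $m$ such that, if $b$ and $b_r$ are incomparable, no node of $V_r^m$ exits $b_r$ at $\Delta(b,b_r)$. In case ($\beta$) choose in addition disjoint open sets $G\supseteq\Sigma_r$ and $G'\ni\sigma$, and take $m$ also as in (S4) for $G$.

In case ($\alpha$), let $v\in V_r^m\cap T$ with $v\subseteq b$, and let $v$ exit $b_r$ at $\delta$. Then so does $b$, hence $\delta=\Delta(b,b_r)$, contradicting the choice of $m$. Here $N=0$ works.

In cases ($\beta$), ($\gamma$) choose $N$ such that $\delta_n\ne\Delta(b,b_r)$ for $n\ge N$ (when $\Delta(b,b_r)$ is defined); this is possible because the $\delta_n$ are distinct. In case ($\beta$) let also $e(b^{\delta_n})\in G'$ for $n\ge N$. In case ($\gamma$) let also $b|\delta_n\not\subseteq b_r$ for $n\ge N$. This is possible, since otherwise $b|\delta_n\subseteq b_r$ for infinitely many $n$, and $b$ is the union of these initial segments, so $b\subseteq b_r$. Now let $n\ge N$, let $v,u$ be as forbidden, and let $v$ exit $b_r$ at $\delta$. Then $u$ exits $b_r$ at $\delta$ by (E1), and $b$ at $\delta_n$. By (E2), either $\delta=\delta_n$ and $b_r^\delta=b^{\delta_n}$, or $b,b_r$ are incomparable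 and one of $\delta,\delta_n$ is $\Delta(b,b_r)$. The choices of $m$ and $N$ exclude the latter. So $b_r^\delta=b^{\delta_n}$. In case ($\beta$) we get $e(b_r^\delta)\in G\cap G'=\emptyset$. In case ($\gamma$) we get $b|\delta_n=b_r|\delta_n\subseteq b_r$. Both are contradictions, and the Claim is proved.

**Step 2 (the shape of the new topology).** This step fixes what is common to both constructions. The sets $V_{r^*}^m$ will be decreasing, with $V_{r^*}^m\setminus\{r^*\}$ open in $Y$. Call $U\subseteq Y\cup\{r^*\}$ open if $U\cap Y$ is open in $Y$ and, in case $r^*\in U$, some $V_{r^*}^m\subseteq U$. This is a topology in which $Y$ is an open subspace and the $V^m_{r^*}$ are open and form a neighborhood base at $r^*$. Conditions (S1)–(S5) as far as they concern points of $R$ only are inherited; for (S2) note that $R$ is open in $R\cup\{r^*\}$. What remains is: $V_{r^*}^m$ is countable and compact, $r^*$ is separated from all other points, and (S2)–(S5) hold at $r^*$.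

**Step 3 (the $y_n$ are nodes).** In this step we attach $r^*$ to the exit nodes themselves. Here ($\beta$) or ($\gamma$) holds. Put
$$V^m_{r^*}=\{r^*\}\cup\{b^{\delta_n}:n\ge m\},\quad b_{r^*}=b,\quad\Sigma_{r^*}=S,$$
and let $f(r^*)\in\mathcal C\setminus f[R]$ be arbitrary; it exists since $|R|<\mathfrak b\le\mathfrak c$. Each $V^m_{r^*}$ is countable, and it is compact because every neighborhood of $r^*$ contains all but finitely many of its points.

Let $r\in R$ and let $m,N$ be as in the Claim. If $v\in V_r^m\cap T$ is comparable with $b^{\delta_n}$, then the longer of the two extends $v$ and exits $b$ at $\delta_n$. So for $n\ge N$ no node of $V_r^m$ is comparable with, in particular equal to, $b^{\delta_n}$. With $\max(m,N)$ in place of $m$ this gives (S5), and it separates $r$ from $r^*$. A point of $T$ equals $b^{\delta_n}$ for at most one $n$, so it is separated from $r^*$. (S2) holds because $r^*$ is isolated in $R\cup\{r^*\}$ and $f(r^*)\notin f[R]$. (S3) holds because $b^{\delta_n}$ exits $b$ at $\delta_n$ and the $\delta_n$ are distinct. (S4) is (A2). By definition $b^{\delta_n}\in V^m_{r^*}$ for $m\le n$.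

**Step 4 (the $y_n$ are in $R$: how nearby nodes exit $b$).** From here on all $y_n\in R$. Put $p_n=b_{y_n}$. The nodes near $y_n$ are known to exit $p_n$; this step computes where they exit $b$. In case ($\alpha$) put $j_n=0$. In cases ($\beta$), ($\gamma$) we have $\delta_n<|p_n|$, as $p_n$ exits $b$ at $\delta_n$, and by (S3) we choose $j_n$ such that no node of $V^{j_n}_{y_n}$ exits $p_n$ at $\delta_n$. We show: every $v\in V_{y_n}^{j_n}\cap T$ exits $b$, at a level $\ell$ such that either $\ell=\delta_n$ (in $\beta,\gamma$), or $v$ exits $p_n$ at $\ell$ and $p_n^\ell=b^\ell$.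

Let $v$ exit $p_n$ at $\delta$. If $p_n\subseteq b$ (case $\alpha$), or if $\delta<\delta_n$ (cases $\beta,\gamma$, where $p_n|\delta_n=b|\delta_n$), then $p_n|(\delta+1)=b|(\delta+1)$, so $b^\delta=p_n^\delta\subseteq v$ and $\ell=\delta$ is as required. The case $\delta=\delta_n$ is excluded by the choice of $j_n$. If $\delta>\delta_n$, then $v\supseteq p_n|\delta\supseteq p_n|(\delta_n+1)=b^{\delta_n}$, so $\ell=\delta_n$.

**Step 5 (a first lower bound $g_0$).** This step makes the neighborhoods of $y_n$ shrink fast enough for (S2)–(S4) at $r^*$. The set of levels at which nodes of $\bigcup_nV_{y_n}^{j_n}$ exit $b$ is countable; let $\{\ell_i:i<\omega\}$ enumerate it, with repetitions if necessary (if it is empty, the first item below is void). Choose $g_0(n)\ge j_n$ such that: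

* no node of $V_{y_n}^{g_0(n)}$ exits $p_n$ at any $\ell_i$, $i\le n$ (by (S3));
* $e(p_n^\ell)$ has distance $<2^{-n}$ from $\Sigma_{y_n}$ whenever a node of $V_{y_n}^{g_0(n)}$ exits $p_n$ at $\ell$ (by (S4));
* $f[V_{y_n}^{g_0(n)}\cap R]$ lies within $2^{-n}$ of $f(y_n)$ (by (S2)).

**Step 6 (one lower bound $h_r$ for each old point).** This step says how much the neighborhoods of $y_n$ must shrink to avoid a given $r\in R$. Since $f(y_n)\to\rho\ne f(r)$, we may pick disjoint neighborhoods of $\rho$ and $f(r)$; by continuity of $f$ at $r$, for large $m$ the set $f[V_r^m\cap R]$ is inside the second one, so $y_n\notin V_r^m$ for all large $n$. Combine this with the Claim, used with $u=p_n$ in ($\beta$), ($\gamma$), and with $p_n\subseteq b$ in ($\alpha$). We get $m_r,N_r$ such that for $n\ge N_r$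
$$y_n\notin V_r^{m_r}\quad\text{and no }v\in V_r^{m_r}\cap T\text{ satisfies }v\subseteq p_n=b_{y_n}.$$
Lemma 1, for the compact open set $V_r^{m_r}$ and the point $y_n$, gives $h_r(n)$ such that $V_{y_n}^{h_r(n)}$ is disjoint from $V_r^{m_r}$ and has no node comparable with a node of $V_r^{m_r}$. For $n<N_r$ put $h_r(n)=0$.

**Step 7 (the new point).** Here, and only here, the bounding number is used for more than the existence of a fresh tag: as $|R|<\mathfrak b$, there is $g\ge g_0$ with $h_r\le^*g$ for all $r\in R$. (Bound all $h_r$, then take the maximum with $g_0$.) Put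
$$K_n=V_{y_n}^{g(n)},\quad V_{r^*}^m=\{r^*\}\cup\bigcup_{n\ge m}K_n,\quad b_{r^*}=b,\quad f(r^*)=\rho,\quad\Sigma_{r^*}=S.$$

**Step 8 (verification).** We check the list at the end of Step 2.

*Compactness.* $V^m_{r^*}$ is countable. Given an open cover, some member contains $r^*$, hence contains $V^{m'}_{r^*}$ for some $m'\ge m$. The rest lies in $\bigcup_{m\le n<m'}K_n$, a finite union of compact sets.

*(S5), and separation of $r\in R$ from $r^*$.* If $n\ge N_r$ and $h_r(n)\le g(n)$, which holds for all large $n$, then by Step 6 $K_n$ is disjoint from $V_r^{m_r}$ and its nodes are incomparable with those of $V_r^{m_r}$. So for large $M$ the same is true of $V^M_{r^*}$ and $V_r^{m_r}$.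

*(S3).* By Step 4 all nodes in $V^0_{r^*}$ exit $b$. If a node of $K_n$ exits $b$ at $\ell_i$, then by Step 4 either $\ell_i=\delta_n$, or the node exits $p_n$ at $\ell_i$; in the latter case $n<i$ by Step 5. The $\delta_n$ are distinct, so each level occurs for only finitely many $n$.

*Separation of points of $T$ from $r^*$.* A node that lay in infinitely many $K_n$ would exit $b$ at its one level for infinitely many $n$, against the previous item. So it lies in only finitely many $K_n$ and misses $V^m_{r^*}$ for large $m$.

*(S4).* Let $G\supseteq S$ be open. As $S$ is finite, there is $\varepsilon>0$ such that all points at distance $<2\varepsilon$ from $S$ are in $G$. By (A2) there is $N$ with $2^{-N}<\varepsilon$ such that for $n\ge N$ the point $e(b^{\delta_n})$ (in $\beta,\gamma$) and all points of $\Sigma_{y_n}$ have distance $<\varepsilon$ from $S$. Let $v\in K_n\cap T$, $n\ge N$, exit $b$ at $\ell$. By Step 4 either $\ell=\delta_n$, and then $e(b^\ell)\in G$; or $v$ exits $p_n$ at $\ell$ and $e(b^\ell)=e(p_n^\ell)$ has distance $<2^{-n}<\varepsilon$ from $\Sigma_{y_n}$, hence distance $<2\varepsilon$ from $S$. So $m=N$ works.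

*(S2).* $\rho\notin f[R]$, so $f$ remains injective. Continuity at $r^*$ follows from $f(y_n)\to\rho$ and the third item of Step 5.

Finally $y_n\in K_n\subseteq V_{r^*}^m$ for $m\le n$. $\square$

## 6. Uncountable families: accumulated tags and splitting branches

We now need many admissible sequences inside an arbitrary sequence of type $\omega_1$. Lemma 5 supplies fresh tags, and Lemma 6 decides whether tags or branches are to be used.

**Lemma 5.** Let $J\subseteq\omega_1$ be uncountable, $d\in\{1,2\}$, and $g:J\to\mathcal C^d$ with each coordinate injective. There are $\beta<\omega_1$, countable $I_0\subseteq J\cap\beta$ and $I_1\subseteq J\setminus\beta$, and $C\subseteq\mathcal C^d$ with $|C|=\mathfrak c$, such that the coordinate projections are injective on $C$ and each point of $C$ is an accumulation point of both $g[I_0]$ and $g[I_1]$.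

*Proof.* **Step 1 (the cut).** We choose the two countable sets by density. Subspaces of $\mathcal C^d$ are separable, so there is a countable $I_0\subset J$ with $g[I_0]$ dense in $g[J]$. Let $\beta<\omega_1$ with $I_0\subset\beta$, and choose a countable $I_1\subset J\setminus\beta$ with $g[I_1]$ dense in $g[J\setminus\beta]$.

**Step 2 (a closed set of double accumulation points).** Let $Q$ be the closed set of points all of whose neighborhoods contain $g(\gamma)$ for uncountably many $\gamma\in J\setminus\beta$. If $q\in Q$ and $O$ is an open neighborhood of $q$, then the open set $O\setminus\{q\}$ still meets $g[J\setminus\beta]$, as $g$ is injective. By density it meets $g[I_0]$ and $g[I_1]$. So $q$ is an accumulation point of both.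

**Step 3 (a Cantor set inside $Q$).** It remains to find $\mathfrak c$ points of $Q$ that differ pairwise in all coordinates. The complement of $Q$ is covered by countably many basic open sets each containing $g(\gamma)$ for only countably many $\gamma\in J\setminus\beta$. So $g(\gamma)\in Q$ for all but countably many $\gamma\in J\setminus\beta$, and any open $O$ meeting $Q$ contains uncountably many points $g(\gamma)\in Q$. Any two of these differ in all coordinates. Hence we can build nonempty clopen boxes $O_i=\prod_{j<d}O_i^j$ ($i\in2^{<\omega}$) meeting $Q$, with $O_{i0},O_{i1}\subset O_i$, with $O_{i0}^j\cap O_{i1}^j=\emptyset$ for each $j$, and with diameters tending to $0$ along branches: inside $O_i$ take two points of $Q$ of the form $g(\gamma)$, $g(\gamma')$, and small boxes around them. For $z\in2^\omega$ let $\{q_z\}=\bigcap_nO_{z|n}$ and put $C=\{q_z:z\in2^\omega\}$. Then $q_z\in Q$, as $Q$ is closed and every $O_{z|n}$ meets it. For $z\ne z'$ all coordinates of $q_z,q_{z'}$ differ. $\square$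

**Lemma 6.** Let $J$ be an uncountable set and $t:J\to T\cup Z$. Then one of the following holds:

* (i) for some $b\in T\cup Z$, $\{\gamma:t_\gamma\subseteq b\}$ is uncountable;
* (ii) for some $b\in T\cup Z$ and uncountable $J'\subseteq J$, each $t_\gamma$ ($\gamma\in J'$) exits $b$, at pairwise distinct levels;
* (iii) for every uncountable $J'\subseteq J$ there are incomparable $s_0,s_1\in T$ with $\{\gamma\in J':s_j\subseteq t_\gamma\}$ uncountable for $j=0,1$.

*Proof.* We follow the nodes through which uncountably many $t_\gamma$ pass. Assume (i) and (ii) fail, let $J'\subseteq J$ be uncountable, and let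
$$B=\{s\in T:\{\gamma\in J':s\subseteq t_\gamma\}\text{ is uncountable}\}.$$
$B$ is closed under initial segments and $\emptyset\in B$. If $B$ contains incomparable nodes, we are done. Otherwise $B$ is a chain; let $b=\bigcup B\in T\cup Z$. Only countably many $\gamma\in J'$ have $t_\gamma\subseteq b$, since (i) fails. Only countably many have $t_\gamma\supsetneq b$: this is impossible if $b\in Z$, and otherwise $t_\gamma\supseteq b^\frown j$ for some $j<2$, while $b^\frown j\notin B$ because $b^\frown j\not\subseteq b$. So uncountably many $t_\gamma$ ($\gamma\in J'$) exit $b$. For each level $\delta$ we have $b^\delta\not\subseteq b$, so $b^\delta\notin B$, and only countably many exit at $\delta$. Hence uncountably many levels occur, and picking one $\gamma$ per level gives (ii), a contradiction. $\square$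

All three cases occur: constant $t$ gives (i); the points $y_\gamma$ of Section 2 with $b=0^\lambda$ give (ii); and if $t$ enumerates distinct sequences of length $\omega$ (so $t_\gamma\in T$), then (iii) holds. For the last statement: an uncountable set of points in $2^\omega$ has two distinct condensation points, and long enough initial segments of them serve as $s_0,s_1$.

**Remark (strict growth in (iii)).** If in (iii) $s\subseteq t_\gamma$ for all $\gamma\in J'$, then automatically $s\subsetneq s_0$ and $s\subsetneq s_1$. Indeed $s$ and $s_0$ are comparable, as both are contained in some $t_\gamma$. If $s_0\subseteq s$, then $s_0\subseteq t_\gamma$ for all $\gamma\in J'$, and a $\gamma\in J'$ with $s_1\subseteq t_\gamma$ would make $s_0,s_1$ comparable. The argument for $s_1$ is the same.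

**Definition (Cantor scheme).** A *Cantor scheme* is a family $(s_i)_{i\in2^{<\omega}}$ in $T$ such that $s_i\subsetneq s_{i0},s_{i1}$ and $s_{i0},s_{i1}$ are incomparable. For $z\in2^\omega$ put $b_z=\bigcup_ns_{z|n}$ and $i_n=i_n(z)=(z|n)^\frown(1-z(n))$.

The simplest example is $s_i=i$, with $b_z=z$. In general $b_z\in T$ since $\mathrm{cf}(\lambda)>\omega$. The nodes $s_{i_n}$ and $s_{z|(n+1)}$ are incomparable extensions of $s_{z|n}$, so $s_{i_n}$ exits $b_z$ at some $\delta_n$ with $|s_{z|n}|\le\delta_n<|s_{z|(n+1)}|$. Hence $\delta_0<\delta_1<\cdots$ and $\sup_n\delta_n=|b_z|$, as case ($\gamma$) requires. For $z\ne z'$, $b_z$ and $b_{z'}$ extend incomparable nodes, so the $b_z$ are pairwise incomparable and a given node extends at most one $b_z$.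

## 7. Two countable sets with $\mathfrak c$ many chances

**Lemma 7 (selection).** Let $\mathcal Y$ be a system and $\{y_\gamma:\gamma<\omega_1\}$ distinct points of $X(\mathcal Y)$, all in $Z$ or all in $R$. There are $\beta<\omega_1$ and countable $A_0,A_1$ such that:

* (a) if all $y_\gamma\in R$: $A_0\subseteq\{y_\gamma:\gamma<\beta\}$ and $A_1\subseteq\{y_\gamma:\gamma\ge\beta\}$. If all $y_\gamma\in Z$: $A_0,A_1\subset T$, each $a\in A_0$ satisfies $a\subseteq y_\gamma$ for some $\gamma<\beta$, and each $a\in A_1$ satisfies $a\subseteq y_\gamma$ for some $\gamma\ge\beta$;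
* (b) whenever $\mathcal Y$ extends a system $\mathcal Y_0$ with $|R_0|<\mathfrak c$ and $A_0\cup A_1\subseteq T\cup R_0$, there is a sequence admissible for $\mathcal Y_0$ having infinitely many terms (indices $n$) with $y_n\in A_0$ and infinitely many with $y_n\in A_1$.

The order of quantifiers is what matters here: $\beta,A_0,A_1$ are fixed first, and then they work for every small $\mathcal Y_0$.

*Proof.* **Step 1 (setup).** We arrange uniform bounds and name the forbidden tags. Put $t_\gamma=y_\gamma$ if $y_\gamma\in Z$ and $t_\gamma=b_{y_\gamma}$ if $y_\gamma\in R$. In the $R$-case fix an uncountable $J\subseteq\omega_1$ and $k<\omega$ with $|\Sigma_{y_\gamma}|\le k$ for $\gamma\in J$; in the $Z$-case let $J=\omega_1$. Apply Lemma 6 to $t|J$. For $\mathcal Y_0$ as in (b) let $F_0=f[R_0]\cup\bigcup_{r\in R_0}\Sigma_r$. As the $\Sigma_r$ are finite, $|F_0|<\mathfrak c$.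

**Step 2 (condition (A2) comes for free).** In Steps 3–6 we produce sequences $(y_n)$ with $y_n\in A_0$ for even $n$ and $y_n\in A_1$ for odd $n$, satisfying (A1) and (A3), and with $|\Sigma_{y_n}|\le k$ in the $R$-case. We show that thinning them out yields (A2). In the $R$-case write $\Sigma_{y_n}$ as a $k$-tuple with repetitions. By compactness of $\mathcal C$ there is an infinite set of even indices along which $e(b^{\delta_n})$ (in $\beta,\gamma$) and this $k$-tuple (in the $R$-case) converge, and likewise an infinite set of odd indices. Restrict to the union of these two index sets, and let $S$ be the finite set of all limits obtained. $S$ is nonempty: for nodes we are in case ($\beta$) or ($\gamma$), and for points of $R$ the sets $\Sigma_{y_n}$ are nonempty. Then (A2) holds. Conditions (A1) and (A3) pass to infinite subsequences (in ($\gamma$), the supremum of an increasing sequence does not change), and infinitely many terms lie in each $A_j$.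

**Step 3 (Case (i) of Lemma 6).** Here many $t_\gamma$ lie on one branch, and only the tags $f$ matter. This case is possible only in the $R$-case, since in the $Z$-case $y_\gamma\subseteq b$ means $y_\gamma=b$. Let $J'\subseteq J$ be uncountable with $t_\gamma\subseteq b$ on $J'$. Apply Lemma 5 on $J'$ with $d=1$ and $g(\gamma)=f(y_\gamma)$, and put $A_j=\{y_\gamma:\gamma\in I_j\}$. Replacing $b$ by some $b|\alpha$ with $\alpha<\lambda$ if necessary, we may assume $b\in T$ and still $t_\gamma\subseteq b$ for $\gamma\in I_0\cup I_1$, because $\mathrm{cf}(\lambda)>\omega$. Then (a) holds. Given $\mathcal Y_0$, pick $\rho\in C\setminus F_0$ and distinct $y_n$, alternately from $A_0$ and $A_1$, with $f(y_n)\to\rho$. This gives ($\alpha$) and (A3).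

**Step 4 (Case (ii)).** Here the $t_\gamma$ leave one branch at different levels, and we look for a fresh exit tag. Let $b,J'$ be as in (ii) and $\delta_\gamma=\Delta(t_\gamma,b)$ for $\gamma\in J'$. Apply Lemma 5 on $J'$ with $g(\gamma)=(f(y_\gamma),e(b^{\delta_\gamma}))$ in the $R$-case, and $g(\gamma)=e(b^{\delta_\gamma})$ in the $Z$-case. The coordinates are injective, because $f$, $e$ and $\gamma\mapsto\delta_\gamma$ are. Pick $\alpha<\lambda$ with $\alpha>\delta_\gamma$ for all $\gamma\in I_0\cup I_1$ and replace $b$ by $b|\min(\alpha,|b|)\in T$; the exit levels and the nodes $b^{\delta_\gamma}$ ($\gamma\in I_0\cup I_1$) are unchanged. Put $A_j=\{y_\gamma:\gamma\in I_j\}$ in the $R$-case, and $A_j=\{y_\gamma|\alpha:\gamma\in I_j\}$ in the $Z$-case; here $y_\gamma|\alpha$ exits $b$ at $\delta_\gamma$, since $\delta_\gamma+1\le\alpha$. Then (a) holds. Given $\mathcal Y_0$, pick a point of $C$ with no coordinate in $F_0$; it exists since $|C|=\mathfrak c>|F_0|$ and the projections are injective on $C$. Pick distinct $\gamma_n$, alternately from $I_0$ and $I_1$, with $g(\gamma_n)$ converging to this point. The corresponding points $y_{\gamma_n}$,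 respectively $y_{\gamma_n}|\alpha$, satisfy ($\beta$) and (A3).

**Step 5 (Case (iii), $Z$-case).** Here the family keeps splitting, and we look for a fresh branch. Start with $s_\emptyset=\emptyset$. Iterating (iii) for the sets $\{\gamma:s_i\subseteq y_\gamma\}$ and using the Remark on strict growth, build a Cantor scheme $(s_i)$ with $\{\gamma:s_i\subseteq y_\gamma\}$ uncountable for all $i$. Let $A_0=A_1=\{s_i:i\in2^{<\omega}\}$, and choose $\beta<\omega_1$ such that for each $i$ there is $\gamma<\beta$ with $s_i\subseteq y_\gamma$. Since uncountably many $\gamma$ are available, there is also one $\ge\beta$; so (a) holds. Given $\mathcal Y_0$, each $b_r$ ($r\in R_0$) extends at most one $b_z$, and $|R_0|<\mathfrak c$. So there is $z$ with $b_z\not\subseteq b_r$ for all $r\in R_0$. The sequence $(s_{i_n(z)})_n$ satisfies ($\gamma$) with $b=b_z$.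

**Step 6 (Case (iii), $R$-case).** Now a fresh branch and a fresh tag $\rho$ are needed together, so we split branches and tags simultaneously. Build $(s_i,O_i)_{i\in2^{<\omega}}$ with $(s_i)$ a Cantor scheme, $s_\emptyset=\emptyset$, $O_\emptyset=\mathcal C$, $O_i\subset\mathcal C$ clopen of diameter $\le2^{-|i|}$ for $|i|\ge1$, $O_{i0},O_{i1}\subseteq O_i$ disjoint, and
$$J_i=\{\gamma\in J:s_i\subseteq t_\gamma,\ f(y_\gamma)\in O_i\}\quad\text{uncountable}.$$
Given $(s_i,O_i)$, (iii) for $J_i$ and the Remark yield incomparable $s_{i0},s_{i1}\supsetneq s_i$ such that, $f$ being injective, $P_j=\{f(y_\gamma):\gamma\in J_i,\ s_{ij}\subseteq t_\gamma\}$ is uncountable for $j=0,1$. No $t_\gamma$ extends both $s_{i0}$ and $s_{i1}$, and $f$ is injective, so $P_0\cap P_1=\emptyset$. All but countably many points of $P_j$ are condensation points of $P_j$: the others are covered by countably many basic open sets with countable trace on $P_j$. Pick $c_j\in P_j$ that is a condensation point of $P_j$; then $c_0\ne c_1$, and both are in $O_i$. Let $O_{i0},O_{i1}\subseteq O_i$ be disjoint clopen neighborhoods of $c_0,c_1$ of diameter $\le2^{-|i|-1}$. Then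 $J_{i0},J_{i1}$ are uncountable.

Choose $\beta<\omega_1$ with $J_i\cap\beta\ne\emptyset$ for all $i$, pick $\gamma_i^0\in J_i\cap\beta$ and $\gamma_i^1\in J_i\setminus\beta$, and put $A_j=\{y_{\gamma_i^j}:i\in2^{<\omega}\}$. Then (a) holds. Given $\mathcal Y_0$, let $\{\rho_z\}=\bigcap_nO_{z|n}$; the map $z\mapsto\rho_z$ is injective. So fewer than $\mathfrak c$ many $z$ have $\rho_z\in f[R_0]$, and fewer than $\mathfrak c$ many have $b_z\subseteq b_r$ for some $r\in R_0$. Choose $z$ outside both sets, and let $y_n=y_{\gamma^j_{i_n(z)}}$ with $j\equiv n$ mod $2$. Then $t(y_n)\supseteq s_{i_n}$ exits $b_z$ at $\delta_n$ by (E1), so ($\gamma$) holds with $b=b_z$, and the $y_n$ are distinct because the $\delta_n$ are. Also $f(y_n)\in O_{i_n}\subseteq O_{z|n}$, so $f(y_n)\to\rho_z\notin f[R_0]$. This gives (A3). $\square$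

## 8. The recursion of length $\mathfrak c$: proof of Theorem A

Assume $\mathfrak b=\mathfrak c$.

**Step 1 (construction).** We serve every pair of countable sets that can be served, again and again. Let $\{r_\eta:\eta<\mathfrak c\}$ be distinct symbols outside $T\cup Z$. There are $\mathfrak c^\omega=\mathfrak c$ pairs of countable subsets of $T\cup\{r_\eta:\eta<\mathfrak c\}$. List them as $(A_0^\eta,A_1^\eta)_{\eta<\mathfrak c}$, each pair appearing for unboundedly many $\eta$. Build an increasing chain of systems $\mathcal Y_\eta$ ($\eta\le\mathfrak c$) with $R_\eta\subseteq\{r_\xi:\xi<\eta\}$. Start with $R_0=\emptyset$ and $Y_0=T$ discrete, and take unions at limits. At stage $\eta$, if there is a sequence admissible for $\mathcal Y_\eta$ with infinitely many terms in $A_0^\eta$ and infinitely many in $A_1^\eta$, apply Lemma 4 to such a sequence with $r^*=r_\eta$ to obtain $\mathcal Y_{\eta+1}$; this is legitimate since $|R_\eta|\le|\eta|<\mathfrak c=\mathfrak b$. Otherwise let $\mathcal Y_{\eta+1}=\mathcal Y_\eta$. Let $\mathcal Y=\mathcal Y_{\mathfrak c}$, $R=R_{\mathfrak c}$ and $X=X(\mathcal Y)$.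

**Step 2 (size and weight).** This step records the easy properties. $X$ is Urysohn by Proposition 3. By Section 4, $w(X)\le|T|+|R|\cdot\omega\le\mathfrak c$. And $|X|\ge|Z|=2^\lambda>\mathfrak c=\mathfrak c^\omega\ge w(X)^\omega$.

**Step 3 (reduction to one kind of point).** To prove $F(X)=\omega$ we must exclude an uncountable free set. Suppose there is one. Then there is a free sequence of type $\omega_1$; uncountably many of its terms lie in $Z$ or uncountably many lie in $R$, and subsequences are free. So, after reindexing, there is a free sequence $\{y_\gamma:\gamma<\omega_1\}$ of distinct points lying all in $Z$ or all in $R$.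

**Step 4 (finding the stage).** We locate the point that spoils a cut. Let $\beta,A_0,A_1$ be as in Lemma 7. Since $\mathrm{cf}(\mathfrak c)>\omega$ and $A_0\cup A_1\subseteq T\cup R$ is countable, all sufficiently large $\eta<\mathfrak c$ satisfy $A_0\cup A_1\subseteq T\cup R_\eta$, and for one of them $(A_0^\eta,A_1^\eta)=(A_0,A_1)$. By Lemma 7(b) with $\mathcal Y_0=\mathcal Y_\eta$, an admissible sequence was available, so the point $r_\eta$ was added at stage $\eta$, using some sequence $(y'_n)$ with infinitely many terms in each $A_j$. An admissible sequence lies entirely in $T$ or entirely in $R$. As the $A_j$ are in $R$ in the $R$-case and in $T$ in the $Z$-case, so is $(y'_n)$. Recall that $\{W(V^m_{r_\eta}):m<\omega\}$ is a neighborhood base at $r_\eta$ in $X$.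

**Step 5 ($r_\eta$ is in both closures).** We show that the cut at $\beta$ is not clean.

In the $R$-case, $y'_n\in V^m_{r_\eta}\cap R\subseteq W(V^m_{r_\eta})$ for $n\ge m$. Infinitely many of these points are in $A_0$ and infinitely many indices give points in $A_1$, so
$$r_\eta\in\overline{A_0}\cap\overline{A_1}\subseteq\overline{\{y_\gamma:\gamma<\beta\}}\cap\overline{\{y_\gamma:\gamma\ge\beta\}}.$$

In the $Z$-case, let $b,\delta_n$ belong to $(y'_n)$; we are in case ($\beta$) or ($\gamma$), as ($\alpha$) requires points of $R$. Then $b^{\delta_n}\in V^m_{r_\eta}$ for $n\ge m$ by Lemma 4, and $b^{\delta_n}\subseteq y'_n$. If $y'_n\in A_0$, then $y'_n\subseteq y_\gamma$ for some $\gamma<\beta$, so $y_\gamma\in[y'_n]\subseteq[b^{\delta_n}]\subseteq W(V^m_{r_\eta})$. If $y'_n\in A_1$, the same holds with some $\gamma\ge\beta$. Both kinds of $n$ occur beyond every $m$, so again $r_\eta\in\overline{\{y_\gamma:\gamma<\beta\}}\cap\overline{\{y_\gamma:\gamma\ge\beta\}}$.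

This contradicts freeness. So all free sets are countable; finite sets are free, and $F(X)=\omega$. $\blacksquare$

Under PFA we have $\mathfrak b=\mathfrak c$. So PFA proves the existence of a Urysohn space $X$ with $F(X)=\omega$ and $|X|>w(X)^\omega$, and the theorem of Section 1 does not extend from regular to Urysohn spaces. By that theorem, $X$ is then not regular.

## 9. Semiregularization, exact weight, and other weights: proof of Theorem B

**Part (1).** We coarsen the topology of $X$ to make it semiregular without losing anything. Let $X$ be the space of Theorem A, and let $X_s$ be its semiregularization: the same set, with the regular open sets of $X$ as a base (this family is closed under finite intersections). Closures and interiors are in $X$ unless indicated.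

*Closures of open sets do not change.* For open $U\subseteq X$, the set $X\setminus\overline U$ is the interior of the closed set $X\setminus U$, hence regular open. So $\overline U$ is closed in $X_s$. Since the topology of $X_s$ is coarser, the $X_s$-closure of $U$ contains $\overline U$, and so it equals $\overline U$.

*$X_s$ is Urysohn.* Let $U,U'$ be open neighborhoods in $X$ of two points, with $\overline U\cap\overline{U'}=\emptyset$. Then $\mathrm{int}\,\overline U\supseteq U$ and $\mathrm{int}\,\overline{U'}\supseteq U'$ are $X_s$-open, and by the previous item their $X_s$-closures are $\overline U$ and $\overline{U'}$, which are disjoint.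

*$X_s$ is semiregular.* Let $O$ be regular open in $X$. Its $X_s$-closure is $\overline O$, and the $X_s$-interior of $\overline O$ is contained in $\mathrm{int}\,\overline O=O$. As $O$ is $X_s$-open, it is regular open in $X_s$.

*Weight, size and free sets.* If $\mathcal B$ is a base of $X$, then $\{\mathrm{int}\,\overline U:U\in\mathcal B\}$ is a base of $X_s$, because $x\in U\subseteq O$ with $O$ regular open implies $x\in\mathrm{int}\,\overline U\subseteq\mathrm{int}\,\overline O=O$. So $w(X_s)\le w(X)\le\mathfrak c$, while $|X_s|=|X|\ge2^\lambda>\mathfrak c$. Closures in the coarser topology are larger, so every free sequence in $X_s$ is free in $X$. Finite sets are free. Hence $F(X_s)=\omega$.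

**Part (2).** We compute the weight exactly under PFA. There $\lambda=\mathfrak c$, and $|R|\le\mathfrak c$, so $|X|=2^{\mathfrak c}$. Since $|X|\le2^{w(X)}$, we have $2^{w(X)}\ge2^{\mathfrak c}>\mathfrak c$. As $2^{\omega_1}=\mathfrak c=\omega_2$, this gives $w(X)\ge\omega_2=\mathfrak c$, so $w(X)=\mathfrak c$ and $|X|=2^{w(X)}$. The same applies to $X_s$.

**Part (3).** We settle each weight $\kappa$ with $\kappa^\omega<2^{\mathfrak c}$, under PFA. If $\omega\le\kappa<\mathfrak c=\omega_2$, then $\kappa\le\omega_1$, so $2^\kappa=\mathfrak c=\kappa^\omega$, and $|X|\le2^\kappa=\kappa^\omega$ for every $T_0$ space $X$ of weight $\kappa$. So the inequality holds.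

If $\kappa\ge\mathfrak c$ and $\kappa^\omega<2^{\mathfrak c}$, let $X'$ be the topological sum of the space $X$ of part (2) and $A(\kappa)$. Both summands are Urysohn, so $X'$ is. Since $w(X)=\mathfrak c\le\kappa=w(A(\kappa))$, we have $w(X')=\kappa$, and $|X'|\ge2^{\mathfrak c}>\kappa^\omega$. Finally $F(X')=\omega$: finite sets are free, and a free sequence of type $\omega_1$ in $X'$ would have a subsequence of type $\omega_1$ inside one of the two clopen summands, where it is again free. This is impossible in $X$ because $F(X)=\omega$. It is impossible in $A(\kappa)$ by the computation that opened these notes: the point at infinity is in the closure of every infinite subset of $A(\kappa)$, so the cut at $\omega$ is not clean. Hence the inequality fails for $X'$, which has weight $\kappa$. $\blacksquare$
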